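\title{Minimal prime hereditary classes of binary structures are better-quasi-ordered}

\begin{abstract}
A hereditary class of finite binary structures is minimal prime if it contains infinitely many prime structures while each of its proper hereditary subclasses contains only finitely many. We prove that, for a fixed finite signature, every minimal prime class is better-quasi-ordered under embeddability, which answers a question of Oudrar, Pouzet and Zaguia. The proof describes these classes. A minimal prime class is either generated by structures that encode the words of a minimal infinite factorial language, or it is one of finitely many classes generated by homogeneous arrays with at most three columns and at most two additional vertices.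
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Structures, modules, primes}
Fix an integer $k\ge 1$. A \emph{binary structure} is a set $V$ of vertices together with $k$ binary relations on it, $R=(V,(\rho_i)_{i<k})$ with $\rho_i\subseteq V\times V$. All structures in this paper have this same finite signature, and they are finite unless the contrary is stated. Graphs (one symmetric irreflexive relation), orders and tournaments are examples with $k=1$. For $A\subseteq V$ we write $R|_A$ for the substructure induced on $A$, and we say that $R$ \emph{embeds} in $R'$, written $R\le R'$, if $R$ is isomorphic to an induced substructure of $R'$. A class of finite structures is \emph{hereditary} if it is closed under isomorphism and under induced substructures. For a class $X$, the class $\downarrow\! X$ of the finite structures that embed in a member of $X$ is the least hereditary class containing $X$.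

A set $M\subseteq V$ is a \emph{module} of $R$ if no outside vertex distinguishes two of its elements: for all $a,a'\in M$, $x\in V\setminus M$ and $i<k$,
\[
(x,a)\in\rho_i\iff (x,a')\in\rho_i
\qquad\text{and}\qquad
(a,x)\in\rho_i\iff (a',x)\in\rho_i .
\]
The empty set, the singletons and $V$ are the \emph{trivial} modules, and $R$ is \emph{prime} if it has no others. A nontrivial module can be contracted to a point without losing any information about its relation to the rest, so the primes are the structures that cannot be simplified in this way. Every structure with at most two vertices is prime. In a linear order two consecutive elements form a module, so no finite linear order with three or more elements is prime. A path with $n\ge4$ vertices is prime: if $M$ were a nontrivial module, some vertex $x\notin M$ would have a neighbor in $M$, hence be adjacent to all of $M$; then $M$ would consist of the two neighbors of $x$, and a second neighbor of one of them would distinguish the two.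

A hereditary class is \emph{minimal prime} if it contains infinitely many primes up to isomorphism, but every proper hereditary subclass contains only finitely many. These classes mark the threshold at which primes of unbounded size first appear. The simplest example is the class of linear forests (disjoint unions of paths). Its primes with at least three vertices are paths, because a disconnected graph with at least three vertices is not prime. A proper hereditary subclass omits some linear forest $H$, and $H$ embeds in every long enough path, so the subclass contains only finitely many paths.

\subsection*{Well and better quasi-orders}
A quasi-order $Q$ (a reflexive and transitive relation) is \emph{well-quasi-ordered}, or w.q.o., if every sequence $q_0,q_1,\dots$ in $Q$ has terms $q_i\le q_j$ with $i<j$. A better quasi-order, in the sense of Nash-Williams, satisfies the same condition for families indexed by finite sets of integers. A \emph{barrier} is an infinite family $\mathcal B$ of finite subsets of $\mathbb N$, with infinite union $U$, such that every infinite subset of $U$ has an initial segment in $\mathcal B$ and no member of $\mathcal B$ is a proper subset of another. For finite sets $u,v\subseteq\mathbb N$ write $u\triangleleft v$ if there is an infinite $X\subseteq\mathbb N$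 such that $u$ is an initial segment of $X$ and $v$ is an initial segment of $X\setminus\{\min X\}$. A map $f\colon\mathcal B\to Q$ is \emph{bad} if $f(u)\not\le f(v)$ whenever $u\triangleleft v$, and $Q$ is \emph{better-quasi-ordered}, or b.q.o., if there is no bad map from a barrier to $Q$. A class of structures is w.q.o.\ or b.q.o.\ if it is so under embeddability.

For the barrier of singletons, $\{i\}\triangleleft\{j\}$ means $i<j$, so b.q.o.\ implies w.q.o. The barrier of pairs, where $\{i,j\}\triangleleft\{j,l\}$ for $i<j<l$, shows that the converse fails. Order the pairs $(i,j)$ with $i<j$ by $(i,j)\le(i',j')$ if $i=i'$ and $j\le j'$, or if $j<i'$. This order is w.q.o.: in an infinite sequence either the first coordinates are unbounded, or one of them occurs infinitely often. But $(i,j)\not\le(j,l)$ for $i<j<l$, so the identity map is bad. The defect becomes visible on downward closed sets: the set generated by the pairs with first coordinate $i$ is $\{(i,j):j>i\}\cup\{(a,b):b<i\}$, and these sets form an infinite antichain under inclusion. The property b.q.o.\ passes to downward closed sets (fact (B4) below), and for a class of structures these are exactly the hereditary subclasses.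

\subsection*{The problem and the results}
It is known that every minimal prime class is w.q.o., and that it is the class of all finite structures embeddable in some infinite prime structure; we do not use these facts. The following problem comes from \cite{OPZ}: \emph{is every minimal prime hereditary class of finite binary structures b.q.o.?}

Minimality settles the question at once for the primes. If $A$ belongs to a minimal prime class $\mathcal C$, the members of $\mathcal C$ in which $A$ does not embed form a proper hereditary subclass, so $A$ embeds in all but finitely many primes of $\mathcal C$; by Lemma~\ref{lem:cofinite} below, the primes of $\mathcal C$ are b.q.o. This suggests a positive answer. But $\mathcal C$ consists of all substructures of its primes, and passing to substructures does not preserve b.q.o.\ in general: the disjoint unions of cycles $C_3+C_4+\dots+C_n$ increase with $n$, while their substructures include the infinite antichain of all cycles. We therefore determine the minimal prime classes explicitly and read off a coding of their members by finite sequences.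

\begin{theorem}\label{thm:main}
Every hereditary class $\mathcal C$ containing infinitely many primes contains a hereditary subclass $\mathcal D$ which contains infinitely many primes and is b.q.o. Consequently, every minimal prime hereditary class is b.q.o.
\end{theorem}

The subclasses $\mathcal D$ come in two families, separated by the length of \emph{chains}: sequences of vertices in which each vertex distinguishes its predecessor from all earlier vertices (Section~\ref{sec:chains}). Long chains are encoded by words over a finite alphabet $\Sigma$, and a language $L$ of such words generates a class $\mathcal C_L$. When chains are bounded, the subclass is a class $\mathcal A(\mathfrak m)$ generated by a \emph{multichain} $\mathfrak m$, an array of vertices made homogeneous by Ramsey's theorem, with finitely many columns (positions) and finitely many additional vertices (constants); see Section~\ref{sec:multichains}.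

\begin{theorem}\label{thm:structure}
\begin{enumerate}
\item[(a)] Every hereditary class with infinitely many primes contains a minimal prime class.
\item[(b)] The minimal prime classes with unbounded chains are exactly the classes $\mathcal C_L$, where $L$ is a minimal infinite factorial language over the finite alphabet $\Sigma$.
\item[(c)] Every other minimal prime class is of the form $\mathcal A(\mathfrak m)$, where $\mathfrak m$ is a multichain with at most two constants and at most three positions. So there are only finitely many such classes for the given signature, and each of them remains b.q.o.\ when the vertices are labeled by an arbitrary b.q.o.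
\item[(d)] If $\mathcal C$ is minimal prime, the set of hereditary subclasses of $\mathcal C$ is b.q.o.\ under inclusion.
\end{enumerate}
\end{theorem}

The finiteness of the signature is used throughout, in every application of Ramsey's theorem and in the finiteness of $\Sigma$. It is needed for the first assertion of Theorem~\ref{thm:main}: with infinitely many relations there are infinitely many non-isomorphic one-point structures, and together with the empty structure they form a hereditary class whose infinite subclasses are not w.q.o.

Section~\ref{sec:tools} contains the tools on modules and on b.q.o. Section~\ref{sec:chains} treats unbounded chains, and Section~\ref{sec:multichains} introduces multichains. The main work is to find a multichain with infinitely many primes in a class with bounded chains. Section~\ref{sec:model} states this result and shows the argument on graphs with an induced matching, and Sections~\ref{sec:towers} and~\ref{sec:bounded} prove it. The two theorems follow in Section~\ref{sec:final}.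

\section{Colors, balanced modules and facts on b.q.o.}\label{sec:tools}

\subsection*{Colors}
We record all relations between two vertices in one symbol. Write $[\varphi]\in\{0,1\}$ for the truth value of $\varphi$. For distinct vertices $x,y$ the \emph{color} of $(x,y)$ is
\[
d(x,y)=\Bigl(\bigl([(x,y)\in\rho_i]\bigr)_{i<k},\ \bigl([(y,x)\in\rho_i]\bigr)_{i<k}\Bigr)\in\Omega=\{0,1\}^k\times\{0,1\}^k,
\]
and we say that $x$ \emph{sees} $y$ in the color $d(x,y)$. Exchanging the two coordinates is an involution $*$ of $\Omega$ with $d(y,x)=d(x,y)^*$. The \emph{loop label} of $x$ is $\lambda(x)=([(x,x)\in\rho_i])_{i<k}$. A structure is the same thing as a triple $(V,d,\lambda)$ with $d(y,x)=d(x,y)^*$, and an embedding is an injective map preserving $d$ and $\lambda$. A vertex $x\notin A$ \emph{separates} the set $A$ if $d(x,\cdot)$ is not constant on $A$; thus $M$ is a module if and only if no vertex outside $M$ separates it. All these definitions apply verbatim to infinite structures. Graphs use only two colors, both fixed by $*$, which we denote by $1$ (edge) and $0$ (non-edge); we write $x\sim y$ for adjacency.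

There are finitely many structures of each size up to isomorphism, so a class has infinitely many primes if and only if the sizes of its primes are unbounded. The next lemma is our only tool for producing large primes. It allows us to avoid exhibiting them: it suffices to show that large members of the class have no module of intermediate size.

\begin{lemma}\label{lem:balanced}
Let $N\ge2$, and let $W$ be a finite structure with $w\ge2$ vertices all of whose prime induced substructures have at most $N$ vertices. Then $W$ has a module $M$ with $w/(2N)\le|M|\le w/2$.
\end{lemma}

\begin{proof}
Let $M_0$ be minimal under inclusion among the modules of $W$ with more than $w/2$ elements; then $|M_0|\ge2$. A module $A$ of $W|_{M_0}$ is a module of $W$, since the vertices outside $M_0$ do not separate $M_0\supseteq A$. So every proper module of $W|_{M_0}$ has at most $w/2$ elements, and it suffices to find one with at least $w/(2N)$ elements. Singletons are proper modules, so every vertex of $M_0$ lies in a maximal proper module of $W|_{M_0}$.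

Suppose that two distinct maximal proper modules $A,B$ intersect. A vertex outside $A\cup B$ sees $A$ in one color and $B$ in one color, and these colors agree on $A\cap B$; so $A\cup B$ is a module. It strictly contains $A$, hence $A\cup B=M_0$, and one of $A,B$ has more than $w/4\ge w/(2N)$ elements.

Otherwise the maximal proper modules partition $M_0$ into $\ell\ge2$ classes. If $a,a'$ lie in one class and $b,b'$ in another, then $d(a,b)=d(a,b')=d(a',b')$, so the color between vertices of distinct classes depends only on the classes. Let $X$ contain one vertex of each class. If $Y$ were a nontrivial module of $W|_X$, the union of the classes met by $Y$ would be a proper module of $W|_{M_0}$ strictly containing a class, which is impossible. So $W|_X$ is prime, $\ell\le N$, and the largest class has at least $|M_0|/N>w/(2N)$ elements.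
\end{proof}

\subsection*{Facts on b.q.o.}
We use the following results of Nash-Williams \cite{NW65,NW68}.
\begin{enumerate}
\item[(B1)] If a barrier is partitioned into finitely many parts, one part contains a barrier. Hence finite quasi-orders are b.q.o.
\item[(B2)] Finite unions and finite products of b.q.o.'s are b.q.o.
\item[(B3)] If $Q$ is b.q.o., the set $Q^{<\omega}$ of finite sequences of elements of $Q$ is b.q.o.\ under Higman's order: $(x_1,\dots,x_p)\le(y_1,\dots,y_{p'})$ if there is a strictly increasing map $h$ with $x_l\le y_{h(l)}$ for all $l$.
\item[(B4)] If $Q$ is b.q.o., the set of its downward closed subsets is b.q.o.\ under inclusion.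
\end{enumerate}
Fact (B4) is used only for Theorem~\ref{thm:structure}(d). We also use the following \emph{coding principle}: if $P$ is b.q.o.\ and each $q\in Q$ is given a code $c(q)\in P$ such that $c(q)\le c(q')$ implies $q\le q'$, then $Q$ is b.q.o., because the composite of a bad map into $Q$ with $c$ is a bad map into $P$.

Minimality assumptions typically say that each element lies below all but finitely many others. Such quasi-orders are b.q.o.

\begin{lemma}\label{lem:cofinite}
Let $Q$ be a quasi-order such that $\Phi(q)=\{q'\in Q:q\not\le q'\}$ is finite for every $q\in Q$. Then $Q$ is b.q.o.
\end{lemma}

\begin{proof}
Suppose that $f\colon\mathcal B\to Q$ is bad, and let $U=\bigcup\mathcal B$. An infinite set $X\subseteq U$ has exactly one initial segment $u$ in $\mathcal B$, since two initial segments are comparable under inclusion; put $f(X)=f(u)$. Badness says that $f(X\setminus\{\min X\})\in\Phi(f(X))$. Fix $s\in\mathcal B$, which is nonempty since $\mathcal B$ has other members, and define finite sets by $\Psi_0=\{f(s)\}$ and $\Psi_{l+1}=\bigcup_{q\in\Psi_l}\Phi(q)$. Let $Y\subseteq U$ be infinite with $\min Y>\max s$. Then $f(s\cup Y)=f(s)$, and removing the elements of $s$ one by one, in increasing order, gives $f(Y)\in\Psi_{|s|}$.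

The family $\mathcal B'=\{v\in\mathcal B:\min v>\max s\}$ is a barrier with union $U'=\{x\in U:x>\max s\}$, because every infinite subset of $U'$ has its initial segment from $\mathcal B$ in $\mathcal B'$. Each $v\in\mathcal B'$ is an initial segment of an infinite subset $Y$ of $U'$, so $f(v)=f(Y)\in\Psi_{|s|}$. Thus $f$ restricts to a bad map from $\mathcal B'$ to a finite quasi-order, contradicting (B1).
\end{proof}

\section{Chains and words}\label{sec:chains}

In a prime structure the only module containing two given vertices $a,b$ is the whole vertex set: starting from $\{a,b\}$ and repeatedly adding a separating vertex, one reaches every vertex $v$. A chain is an economical way of reaching $v$, in which each new vertex separates only because of the vertex added just before it.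

\begin{definition}
A \emph{chain} is a sequence of distinct vertices $v_0,v_1,\dots,v_m$ such that
\[
d(v_j,v_0)=\dots=d(v_j,v_{j-2})\ne d(v_j,v_{j-1})\qquad(2\le j\le m).
\]
It is a chain \emph{from $\{v_0,v_1\}$ to $v_m$}. A class has \emph{unbounded chains} if its members contain chains of arbitrarily large length, and \emph{bounded chains} otherwise.
\end{definition}

Initial segments of chains are chains. Interchanging $v_0$ and $v_1$ gives a chain again: the condition for $j=2$ reads $d(v_2,v_0)\ne d(v_2,v_1)$, and for $j\ge3$ both $v_0$ and $v_1$ are among the vertices seen in the common color. In a graph, an induced path traversed from one end is a chain, and so is its complement.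

\begin{lemma}\label{lem:chainprime}
A finite or infinite structure $P$ is prime if and only if for all distinct vertices $a,b,v$ there is a chain from $\{a,b\}$ to $v$.
\end{lemma}

\begin{proof}
Let $P$ be prime, and let $Z$ consist of $a$, $b$ and all vertices reached by a chain from $\{a,b\}$. Suppose that some $u\notin Z$ separates $Z$. If $u$ separates $\{a,b\}$, then $a,b,u$ is a chain. Otherwise let $\varepsilon=d(u,a)=d(u,b)$, and take a shortest chain $v_0,\dots,v_m$ from $\{a,b\}$ to a vertex that $u$ does not see in the color $\varepsilon$. The vertices $v_2,\dots,v_{m-1}$ are reached by shorter chains, so $u$ sees $v_0,\dots,v_{m-1}$ in the color $\varepsilon$, and $v_0,\dots,v_m,u$ is a chain. In both cases $u\in Z$, a contradiction. So $Z$ is a module with at least two elements, and $Z$ is the whole vertex set.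

Conversely, let $M$ be a module containing $a\ne b$ and missing $v$. On a chain from $\{a,b\}$ to $v$, the first vertex $v_j\notin M$ has $j\ge2$ and separates $\{v_0,v_{j-1}\}\subseteq M$, which is absurd.
\end{proof}

\subsection*{The structures $S_w$}
The structure induced on a chain is determined by two colors and a loop label for each vertex. Let $\Sigma$ be the finite set of triples $(a,b,l)$, where $a\neq b$ are colors and $l$ is a loop label. For a word $w=w_0w_1\cdots w_m$ over $\Sigma$, with $w_j=(a_j,b_j,l_j)$, let $S_w$ be the structure on $\{0,\dots,m\}$ with $\lambda(j)=l_j$ and, for $i<j$,
\[
d(i,j)=\begin{cases} b_j&\text{if } i=j-1,\\ a_j&\text{if } i<j-1.\end{cases}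
\]
The sequence $0,1,\dots,m$ is a chain of $S_w$. Conversely, a chain $v_0,\dots,v_m$ with $m\ge2$ induces a structure isomorphic to some $S_w$: take $l_j=\lambda(v_j)$, take $a_j=d(v_0,v_j)$ and $b_j=d(v_{j-1},v_j)$ for $j\ge2$, take $b_1=d(v_0,v_1)$, and choose any $a_1\ne b_1$ and any $a_0\ne b_0$, which play no role. A \emph{factor} of $w$ is a word $w_iw_{i+1}\cdots w_j$ of consecutive letters; if $x$ is a factor of $w$, then $S_x\le S_w$.

A set of nonempty words is a \emph{factorial language} if it is closed under nonempty factors. For a language $L$ that is minimal under inclusion among the infinite factorial languages over $\Sigma$, let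
\[
\mathcal C_L=\ \downarrow\!\{S_w:w\in L\}.
\]

\begin{example}\label{ex:paths}
For graphs take the letter $\sigma$ with $a=0$ and $b=1$. Then $S_{\sigma^n}$ is the path with $n$ vertices, $L=\{\sigma^n:n\ge1\}$ is a minimal infinite factorial language, and $\mathcal C_L$ is the class of linear forests. A linear forest is coded by the list $(n_1,\dots,n_p)$ of the sizes of its components. If $(n_1,\dots,n_p)\le(n'_1,\dots,n'_{p'})$ in Higman's order, the first forest embeds in the second, component by component. The natural order of $\mathbb N$ is b.q.o.\ by Lemma~\ref{lem:cofinite}, so linear forests are b.q.o.\ by (B3) and the coding principle. The general case replaces sizes by words of $L$ and the order of $\mathbb N$ by the factor order.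
\end{example}

The structure $S_w$ need not be prime (the path with three vertices is not), but it has no module of intermediate size.

\begin{lemma}\label{lem:Swmodules}
Let $w=w_0\cdots w_m$, and let $M$ be a module of $S_w$ with $3\le|M|\le m$. Then $|M|=m$.
\end{lemma}

\begin{proof}
We first show that if $e\notin M$, then $M$ has at most one element below $e$. Otherwise let $i'$ be the largest element of $M$ below $e$, and let $i<i'$ be another one. Then $i'+1\notin M$, while $d(i',i'+1)=b_{i'+1}\ne a_{i'+1}=d(i,i'+1)$, so $i'+1$ separates $M$.

Now let $e$ be the largest vertex outside $M$. Then $M$ consists of $e+1,\dots,m$ and at most one vertex below $e$, so $e+1,e+2\in M$ because $|M|\ge3$. Since $e$ does not separate $M$, we have $b_{e+1}=d(e,e+1)=d(e,e+2)=a_{e+2}$. If some $q<e$ were outside $M$, then $a_{e+1}=d(q,e+1)=d(q,e+2)=a_{e+2}=b_{e+1}$, which is false. So $e$ is the only vertex outside $M$.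
\end{proof}

\begin{proposition}\label{prop:chains}
\begin{enumerate}
\item[(i)] If $\mathcal C$ is hereditary with unbounded chains, then $\mathcal C_L\subseteq\mathcal C$ for some minimal infinite factorial language $L$.
\item[(ii)] Each $\mathcal C_L$ has infinitely many primes.
\item[(iii)] Each $\mathcal C_L$ is b.q.o.
\item[(iv)] Each $\mathcal C_L$ is a minimal prime class with unbounded chains.
\end{enumerate}
\end{proposition}

\begin{proof}
(i) The language $L_0=\{w:S_w\in\mathcal C\}$ is factorial, and it is infinite because long chains induce structures $S_w$ with $w$ long. As $\Sigma$ is finite, a factorial language is infinite if and only if it has words of every length. Consider a family of infinite factorial languages totally ordered by inclusion. For each $n$ their sets of words of length $n$ are finite, nonempty and nested, so they have a nonempty intersection. Hence the intersection of the family is an infinite factorial language. By Zorn's lemma $L_0$ contains a minimal infinite factorial language $L$, and $\mathcal C_L\subseteq\mathcal C$.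

(ii) Suppose that the primes of $\mathcal C_L$ have at most $N$ vertices, $N\ge2$, and take $w\in L$ of length $|w|>6N$. Lemma~\ref{lem:balanced} gives a module $M$ of $S_w$ with $3\le|M|\le|w|/2<|w|-1$, contradicting Lemma~\ref{lem:Swmodules}.

(iii) Minimality of $L$ enters here. For $w\in L$, the set of words of $L$ that do not have $w$ as a factor is factorial and misses $w$, so it is finite. By Lemma~\ref{lem:cofinite}, $L$ is b.q.o.\ under the factor order, and by (B3) $L^{<\omega}$ is b.q.o.\ under the corresponding Higman order. (The factor order on all words is not even w.q.o.: for letters $\sigma\ne\tau$ the words $\sigma\tau^n\sigma$, $n\ge1$, form an antichain.)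

For $(w^1,\dots,w^p)\in L^{<\omega}$ let $S(w^1,\dots,w^p)$ be the structure on the linearly ordered set of letter occurrences of the concatenation $w^1\cdots w^p$, with the loop labels given by the letters, and where for $i<j$ we put $d(i,j)=b_j$ if $i,j$ are consecutive occurrences in the same word $w^l$, and $d(i,j)=a_j$ otherwise. Let $w\in L$, let $A$ be a set of vertices of $S_w$, and let $I_1<\dots<I_p$ be the maximal intervals of $A$. Two elements of $A$ differ by one exactly when they are consecutive in the same $I_l$, so $S_w|_A$ is isomorphic to $S(w|_{I_1},\dots,w|_{I_p})$, and the factors $w|_{I_l}$ lie in $L$. Thus every member of $\mathcal C_L$ has a code in $L^{<\omega}$. Suppose that $(w^1,\dots,w^p)\le(x^1,\dots,x^{p'})$ via $h$, and map each $w^l$ onto an occurrence of it as a factor of $x^{h(l)}$. This map preserves letters and order, and two occurrences are consecutive in one word if and only if their images are, because $h$ sends distinct words to distinct words. So it embeds $S(w^1,\dots,w^p)$ in $S(x^1,\dots,x^{p'})$, and the coding principle applies.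

(iv) The class $\mathcal C_L$ has unbounded chains since it contains $S_w$ for arbitrarily long $w$. Let $\mathcal D\subseteq\mathcal C_L$ be hereditary with infinitely many primes, and let $P\cong S(w^1,\dots,w^p)$ be a prime of $\mathcal D$ with at least three vertices. If $p\ge2$, the occurrences in $w^1,\dots,w^{p-1}$ form a nonempty proper module, since $d(i,j)=a_j$ for each of them $i$ and each occurrence $j$ in $w^p$; so they form a singleton. In all cases $w^p$ has at least $|P|-1$ letters, and $S_{w^p}\le P$ lies in $\mathcal D$. Hence $S_w\in\mathcal D$ for infinitely many $w\in L$. By the proof of (iii), every $x\in L$ is a factor of all but finitely many words of $L$, so $S_x\in\mathcal D$. Therefore $\mathcal D=\mathcal C_L$, and with (ii) this proves minimality.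
\end{proof}

\section{Arrays and multichains}\label{sec:multichains}

When chains are bounded, large primes must be wide instead of long, and Ramsey's theorem extracts from them many finite pieces that are related to each other in a uniform way.

\begin{definition}
Let $I$ be a linear order and $\Pi$ a finite nonempty set of \emph{positions}. An \emph{array} over $I$ in a structure is a family of distinct vertices $v_s^i$ $(s\in\Pi,\ i\in I)$ such that $\lambda(v_s^i)$ depends only on $s$, and $d(v_s^i,v_q^j)$ depends only on $s$, $q$ and on whether $i<j$, $i=j$ or $i>j$. These loop labels and colors form the \emph{type} of the array, and $B_i=\{v_s^i:s\in\Pi\}$ is its $i$th \emph{block}.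

A \emph{multichain} $\mathfrak m$ consists of an array type, a finite structure $F$ whose vertices are the \emph{constants}, and a color for each pair $(f,s)\in F\times\Pi$. For $n\ge1$ these data define a structure $W_n$ on the disjoint union of $F$ and of an array of the given type over $\{1,\dots,n\}$, in which $d(f,v_s^i)$ is the color given for $(f,s)$. Put $\mathcal A(\mathfrak m)=\ \downarrow\!\{W_n:n\ge1\}$. We say that $\mathfrak m$ has \emph{unbounded primes} if $\mathcal A(\mathfrak m)$ has infinitely many primes, and \emph{bounded primes} otherwise.
\end{definition}

For given bounds on $|F|$ and $|\Pi|$ there are finitely many multichains up to isomorphism. An array over an infinite order in a structure $R$, together with a finite set $F$ of further vertices such that $d(f,v_s^i)$ does not depend on $i$, defines a multichain all of whose $W_n$ embed in $R$. Arrays are obtained from Ramsey's theorem (every coloring of the pairs of an infinite set with finitely many colors is constant on the pairs of some infinite subset) in the following form.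

\begin{lemma}\label{lem:ramsey}
Let $(v_0^i,\dots,v_m^i)$, $i\in\mathbb N$, be tuples of vertices of a structure. There is an infinite $J\subseteq\mathbb N$ such that, for $i,j\in J$, the label $\lambda(v_s^i)$ depends only on $s$, while the truth value of $v_s^i=v_q^j$ and, when these vertices are distinct, the color $d(v_s^i,v_q^j)$ depend only on $s$, $q$ and on whether $i<j$, $i=j$ or $i>j$.
\end{lemma}

\begin{proof}
Color the pair $i<j$ by the list of all loop labels, equalities and colors among the entries of the $i$th and $j$th tuples. There are finitely many such lists.
\end{proof}

Let $Q$ be a quasi-order. A \emph{$Q$-labeled} structure is a structure $A$ with a map $\mu$ from its vertices to $Q$, and $(A,\mu)\le(A',\mu')$ if some embedding $\varphi$ of $A$ in $A'$ satisfies $\mu(x)\le\mu'(\varphi(x))$ for all $x$.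

\begin{lemma}\label{lem:multibqo}
For every multichain $\mathfrak m$ and every b.q.o.\ $Q$, the $Q$-labeled members of $\mathcal A(\mathfrak m)$ are b.q.o. In particular $\mathcal A(\mathfrak m)$ is b.q.o.
\end{lemma}

\begin{proof}
Let $A$ be a set of vertices of $W_n$ with labels $\mu$. Its trace on the constants is an element of $Q^G$ with $G=A\cap F$. Each block $B_i$ that meets $A$ gives a letter in $Q^E$, where $E=\{s:v_s^i\in A\}$ and $s\mapsto\mu(v_s^i)$. Code $(A,\mu)$ by the trace and by the word formed by these letters, for increasing $i$. The traces range over the disjoint union $\bigcup_{G\subseteq F}Q^G$ and the letters over the disjoint union $\bigcup_{\emptyset\ne E\subseteq\Pi}Q^E$, where elements are comparable only for the same $G$ or the same $E$. By (B2) and (B3) the codes are b.q.o. If the code of $(A,\mu)$ is below that of $(A',\mu')$, then $A\cap F=A'\cap F$, and Higman's order provides a strictly increasing map $h$ on block indices. The map that fixes the constants and sends $v_s^i$ to $v_s^{h(i)}$ preserves positions and the order of indices, so it is an embedding, and it does not decrease labels. The last assertion is the case $|Q|=1$.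
\end{proof}

\begin{remark}\label{rem:labels}
The labeled statement fails for classes with unbounded chains, so the classes $\mathcal A(\mathfrak m)$ have bounded chains. In $S_w$ with $w=w_0\cdots w_m$, the set $\{0,\dots,j\}$ with $1\le j<m$ is separated by $j+1$ and by no other vertex. For $m\geq 2$, label the vertices by three incomparable labels, one for $0$ and $1$, one for $m$, one for the rest. A label-preserving embedding $\varphi$ of $S_w$ in $S_{w'}$ maps $\{0,1\}$ onto $\{0,1\}$, and then $\varphi(j+1)=j+1$ for all $j\geq 1$ by induction; since the last vertex goes to the last vertex, $|w|=|w'|$. So words of different lengths give an infinite antichain.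
\end{remark}

\subsection*{When does a multichain have unbounded primes?}
By Lemma~\ref{lem:balanced} we must exclude modules of intermediate size in $W_n$. Such a module may cut the array in two ways: along the columns, taking some positions and not others, or along the blocks. The first way is controlled by the following notion. Two positions $s\ne q$ of an array type are \emph{linked} if the three colors $d(v_s^i,v_q^j)$ for $i<j$, $i=j$ and $i>j$ are not all equal. The relation is symmetric, since $d(v_q^j,v_s^i)=d(v_s^i,v_q^j)^*$, and it does not change when the order of the indices is reversed. A set $M$ \emph{splits} a set $B$ if it meets $B$ without containing it.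

\begin{lemma}\label{lem:linked}
Let $(x_i,y_i)_{i\in I}$ be an array with two linked positions in a structure $W$. A module $M$ of $W$ splits at most two of the pairs $\{x_i,y_i\}$.
\end{lemma}

\begin{proof}
If three pairs are split, two of them, with indices $i<j$, are split in the same way; by the symmetry of linkedness we may assume $x_i,x_j\in M$ and $y_i,y_j\notin M$. Since $y_i$ does not separate $M$, $d(x_i,y_i)=d(x_j,y_i)$. Since $y_j$ does not separate $M$, $d(x_j,y_j)=d(x_i,y_j)$. As $d(x_i,y_i)=d(x_j,y_j)$, the three colors are equal, a contradiction.
\end{proof}

For the second way, call an array \emph{ascending} if no vertex of a block separates an earlier block, and \emph{descending} if no vertex of a block separates a later block. By homogeneity, an array is ascending as soon as one block $B_i$ is separated by no vertex of one later block $B_j$, and likewise for descending. Reversing the order of the indices exchanges the two notions. In an ascending array the color $d(v_q^i,v_s^j)$ for $i<j$ depends only on $s$; we denote it by $\gamma(s)$ and call $\gamma\colon\Pi\to\Omega$ the \emph{profile}. An ascending array with constant profile $\gamma\equiv p$ has $d(v_q^i,v_s^j)=p$ for all $i<j$ and all $q,s$, so it is also descending.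

An ascending array without constants has bounded primes: if a prime substructure meets at least two blocks, its vertices outside the last block met form a nonempty proper module, so it has at most $|\Pi|+1$ vertices. The next lemma is a converse, valid when modules split few blocks.

\begin{lemma}\label{lem:twoblocks}
Let $\mathfrak m$ be a multichain with bounded primes, and suppose there is an integer $c$ such that for every $n$ each module of $W_n$ splits at most $c$ blocks. Then there are $n$, a module $M$ of $W_n$ and indices $i\ne j$ with $B_i\subseteq M$ and $B_j\cap M=\emptyset$. In particular the array of $\mathfrak m$ is ascending or descending.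
\end{lemma}

\begin{proof}
Let $N\ge2$ bound the sizes of the primes, and choose $n$ so large that $w=|W_n|$ satisfies $w/(2N)>|F|+c|\Pi|$. Take $M$ from Lemma~\ref{lem:balanced}. Both $M$ and its complement have at least $w/(2N)$ elements, so each contains a vertex that is neither a constant nor in a split block. The block $B_i$ of the first vertex is contained in $M$, and the block $B_j$ of the second is disjoint from $M$. No vertex of $B_j$ separates $B_i$, so the array is ascending if $i<j$ and descending if $j<i$.
\end{proof}

\begin{example}\label{ex:halfspider}
Two multichains of graphs, with positions $x,y$ that are linked, so that $c=2$.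

The \emph{half graph} has no constant, and its only edges are $x_i\sim y_j$ for $i\le j$. For $i<j$ the vertex $y_j$ separates $\{x_i,y_i\}$ and the vertex $x_i$ separates $\{x_j,y_j\}$. The array is neither ascending nor descending, so the primes are unbounded.

The \emph{spider} has one constant $u$, and its edges are $x_i\sim y_i$ and $u\sim x_i$. The array alone is a perfect matching, which is ascending and descending with $\gamma\equiv0$. But a module containing $\{x_i,y_i\}$ contains $u$, which separates this pair, and then $x_j$ separates $\{u,y_i\}$ for every $j\neq i$. So the conclusion of Lemma~\ref{lem:twoblocks} fails and the primes are unbounded.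
\end{example}

\section{Bounded chains: the statement and a model case}\label{sec:model}

\begin{proposition}\label{prop:bounded}
Let $\mathcal C$ be a hereditary class with infinitely many primes and bounded chains. There is a multichain $\mathfrak m$ with at most two constants, at most three positions and unbounded primes such that $\mathcal A(\mathfrak m)\subseteq\mathcal C$.
\end{proposition}

The proof works inside an infinite prime structure $R$ whose finite substructures lie in $\mathcal C$. Ramsey's theorem gives arrays in $R$ easily; the difficulty is that they may be ascending or descending, and then carry no large prime. Primality of $R$ must be used to bring in new vertices. The following case shows how.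

Let $R$ be an infinite prime graph containing an induced perfect matching $x_i\sim y_i$, $i\in\mathbb N$. Since $\{x_i,y_i\}$ is not a module, some vertex $z_i$ separates it, and $z_i$ is not in the matching. Apply Lemma~\ref{lem:ramsey} to the triples $(x_i,y_i,z_i)$, and exchange the names $x,y$ if necessary so that $z_i\sim x_i$ and $z_i\not\sim y_i$. The $z_i$ are all equal or pairwise distinct. If they are equal, $R$ contains the spider with $u=z_i$. If they are distinct and $z_i$ separates the later pairs, then one vertex $z_i$ and the pairs after it form a spider; if $z_i$ separates the earlier pairs, then one vertex $z_i$ and $n$ pairs before it form the spider with $n$ legs, for every $n$. In the remaining case three colors in $\{0,1\}$ describe the array: $z_i$ sees $x_j$ and $y_j$ in the color $\alpha$ for $i<j$ and in the color $\beta$ for $i>j$, and the $z_i$ see each other in the color $g$.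

\begin{center}
\begin{tabular}{c|l|l}
$(\alpha,\beta,g)$ & two linked positions & for all $i\ne j$\\
\hline
$(0,0,1)$ & $z_i\sim x_j\iff i=j$ & $z_j$ separates $\{z_i,x_i\}$\\
$(1,1,0)$ & $z_i\sim y_j\iff i\ne j$ & $z_j$ separates $\{z_i,y_i\}$\\
$(1,1,1)$ & $z_i\sim y_j\iff i\ne j$ & $y_j$ separates $\{z_i,y_i\}$\\
$(1,0,0)$ & $z_i\sim x_j\iff i\le j$ & half graph\\
$(0,1,0)$ & $z_i\sim x_j\iff i\ge j$ & half graph
\end{tabular}
\end{center}

In these five cases two positions form an array that is linked and neither ascending nor descending, so it has unbounded primes by Lemmas~\ref{lem:linked} and~\ref{lem:twoblocks}. In the three other cases no large prime appears, because the array of triples $(x_i,y_i,z_i)$ is itself ascending or descending: for $(0,0,0)$ it is a disjoint union of paths $y_i\sim x_i\sim z_i$, with profile $\gamma\equiv 0$; for $(0,1,1)$ it is ascending with the nonconstant profile $(0,0,1)$; for $(1,0,1)$ it is the same array with the order reversed.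

Two problems remain. For $(0,0,0)$ we can repeat the step with the larger blocks, but the process might never stop, as in a disjoint union of longer and longer paths. This is where the bound on chains is used: we choose the new vertices along chains of bounded length that lead from $\{x_i,y_i\}$ to one fixed vertex, so that after boundedly many steps the new vertex is a constant, as in the spider. For a nonconstant profile we use a different and more direct argument, which produces one or two constants at once. The arrays that occur in this process are the towers of the next section.

\section{Towers}\label{sec:towers}

\begin{definition}
A \emph{tower} of height $r\ge1$ is an ascending array with positions $0,1,\dots,r$, over a linear order with at least two elements, such that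
\begin{enumerate}
\item[(T1)] the positions $0$ and $1$ are linked;
\item[(T2)] for $2\le s\le r$, the vertex $v_s^i$ separates $\{v_q^i:q<s\}$.
\end{enumerate}
\end{definition}

Condition (T2) holds when each block is a chain. Together, (T1) and (T2) say that the positions cannot be cut into two parts without a link across the cut. This allows us to return from any height to height one, which keeps the number of positions bounded by three.

\begin{lemma}\label{lem:reduce}
Let $\eta$ be a nonconstant function on the positions $\{0,\dots,r\}$ of a tower with profile $\gamma$. There are linked positions $s,q$ with $\eta(s)\ne\eta(q)$. The pairs $(v_s^i,v_q^i)$ form a tower of height one with profile $(\gamma(s),\gamma(q))$.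
\end{lemma}

\begin{proof}
Suppose that no such positions exist, and let $A=\{s:\eta(s)=\eta(0)\}$. No position in $A$ is linked to a position outside $A$, so $1\in A$ by (T1). Let $e\ge2$ be the least position outside $A$. For $q<e$ the positions $q$ and $e$ are not linked, so $d(v_q^i,v_e^i)=d(v_q^i,v_e^j)=\gamma(e)$ for $i<j$. Hence $v_e^i$ does not separate $\{v_q^i:q<e\}$, contradicting (T2). The last assertion holds because a subarray of an ascending array is ascending.
\end{proof}

There are two ways to destroy the modules of a tower of height one: adding constants or adding a third position. The next two lemmas say when they succeed.

\begin{lemma}\label{lem:constant}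
Let $\mathfrak m$ be a multichain whose array is a tower of height one with profile $\gamma$. Let $u$ be a constant and $\delta(s)=d(u,v_s^i)$ for $s=0,1$. Assume that
\begin{enumerate}
\item[(i)] every module of $W_n$ containing a block contains $u$;
\item[(ii)] $\delta\ne\gamma$;
\item[(iii)] at least one of $\delta,\gamma$ is nonconstant.
\end{enumerate}
Then $\mathfrak m$ has unbounded primes. In particular this holds if $F=\{u\}$, $\delta$ is nonconstant and $\delta\neq\gamma$.
\end{lemma}

\begin{proof}
Suppose that the primes are bounded. By Lemmas~\ref{lem:linked} and~\ref{lem:twoblocks} there is a module $M$ of some $W_n$ with $B_i\subseteq M$ and $B_j\cap M=\emptyset$, and $u\in M$ by (i). So no vertex of $B_j$ separates $B_i\cup\{u\}$. If $i<j$, then $\delta(s)=d(u,v_s^j)=d(v_0^i,v_s^j)=\gamma(s)$ for $s=0,1$, against (ii). If $j<i$, then $v_s^j$ sees $v_0^i$, $v_1^i$ and $u$ in the colors $\gamma(0)$, $\gamma(1)$ and $\delta(s)^*$. These are equal for $s=0$ and for $s=1$, so $\gamma$ and $\delta$ are both constant, against (iii). In the last assertion, (i) holds because $u$ separates every block.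
\end{proof}

\begin{example}\label{ex:threshold}
The spider is the case $\gamma\equiv0$, $\delta=(1,0)$. For a nonconstant profile, let the $x_i$ be independent, let the $y_i$ form a clique, and let $x_i\sim y_j$ if and only if $i\le j$. This is a tower of height one with $\gamma=(0,1)$. A constant adjacent to all $x_i$ and to no $y_i$ has $\delta=(1,0)$ and yields unbounded primes. A constant $x_0$ adjacent to all $y_i$ and to no $x_i$ has $\delta=\gamma$: it separates every block, but it only extends the tower downward. In the order $x_0,x_1,y_1,x_2,y_2,\dots$ each vertex sees all earlier ones alike, so no prime has more than two vertices, and (ii) cannot be omitted. Now add a second constant $u$ adjacent to $x_0$ only. A module containing a block contains $x_0$, hence $u$, and $\delta\equiv0\ne\gamma$; the lemma gives unbounded primes with two constants.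
\end{example}

\begin{lemma}\label{lem:third}
Let $\mathfrak m$ be a multichain without constants whose array $(x_i,y_i,z_i)$ has three positions. Assume that the positions of $x$ and $y$ are linked, that $z_i$ separates $\{x_i,y_i\}$, and that $z_i$ does not separate $\{x_j,y_j\}$ for $i<j$. Then $\mathfrak m$ has unbounded primes, or its array is ascending or descending.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:twoblocks} it suffices to show that a module $M$ of $W_n$ splits at most three blocks. By Lemma~\ref{lem:linked} it splits at most two of the pairs $\{x_i,y_i\}$. If $M$ contains a pair $\{x_i,y_i\}$, it contains $z_i$, which separates the pair, and the block is not split. It remains to bound the number of indices $i$ with $z_i\in M$ and $x_i,y_i\notin M$. Suppose that $i<j$ are two of them. Since $x_j$ and $y_j$ do not separate $\{z_i,z_j\}$,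
\[
d(z_j,x_j)=d(z_i,x_j)=d(z_i,y_j)=d(z_j,y_j),
\]
although $z_j$ separates $\{x_j,y_j\}$. So there is at most one such index.
\end{proof}

\section{Proof of Proposition~\ref{prop:bounded}}\label{sec:bounded}

Let all chains in members of $\mathcal C$ have at most $t$ vertices.

\subsection*{Infinite prime structures}
We pass from large finite primes to an infinite structure by the compactness theorem: a set of first-order sentences has a model if each of its finite subsets has one. The point is to keep primality in the limit. This is not automatic: the union of two disjoint infinite paths is an infinite graph whose finite subgraphs all embed in paths, and it is not prime. The bound $t$ makes the criterion of Lemma~\ref{lem:chainprime} a single sentence,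
\[
\sigma_t:\quad\text{for all distinct $a,b,v$ there is a chain with at most $t$ vertices from $\{a,b\}$ to $v$,}
\]
which is first-order because colors are defined without quantifiers. Let $\mathcal T$ consist of $\sigma_t$, of the sentences ``there are at least $n$ vertices'' for all $n$, and of the sentences ``no induced substructure is isomorphic to $A$'' for all finite structures $A\notin\mathcal C$. The primes of $\mathcal C$ satisfy $\sigma_t$ by Lemma~\ref{lem:chainprime}, and they omit every $A\notin\mathcal C$ because $\mathcal C$ is hereditary. So every finite subset of $\mathcal T$ holds in a large prime of $\mathcal C$, and $\mathcal T$ has a model. Every model of $\mathcal T$ is infinite, is prime by Lemma~\ref{lem:chainprime}, and has all its finite substructures in $\mathcal C$.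

Call a multichain a \emph{witness} if it has at most two constants, at most three positions and unbounded primes, and if all its $W_n$ embed in a model of $\mathcal T$. A witness satisfies $\mathcal A(\mathfrak m)\subseteq\mathcal C$, so it suffices to find one. Fix a model $R$ of $\mathcal T$.

\subsection*{A first tower}

\begin{lemma}\label{lem:first}
Either there is a witness, or $R$ contains an array over $\mathbb N$ with two linked positions which is ascending or descending.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:ramsey} with $m=0$ there are distinct vertices $x_0,x_1,\dots$ of $R$ with the same loop label and $d(x_i,x_j)=c$ for $i<j$.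

If $c\ne c^*$, the pairs $(x_{2i},x_{2i+1})$ form an ascending array with $\gamma\equiv c$, and the two positions are linked because $d(x_{2i},x_{2j+1})$ equals $c$ for $i\le j$ and $c^*$ for $i>j$.

Let $c=c^*$ and $X_0=\{x_i:i\in\mathbb N\}$. Now each element of $X_0$ sees all the others in the color $c$, so no link exists inside $X_0$, and a second column has to be found outside. We have $X_0\ne V(R)$, since otherwise every pair would be a module of $R$. We construct infinite sets $X_0\supseteq X_1\supseteq\cdots$ and vertices $x'_l,y'_l$. Given $X_l$, it is not a module of the prime structure $R$, so some $y'_l\notin X_l$ separates it, and $y'_l\notin X_0$ because elements of $X_0$ do not separate subsets of $X_0$. Choose a color $a_l$ such that $X_{l+1}=\{x\in X_l:d(y'_l,x)=a_l\}$ is infinite, and choose $x'_l\in X_l\setminus X_{l+1}$. For $l<h$ we have $x'_h\in X_h\subseteq X_{l+1}$. Hence $x'_h\ne x'_l$ and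
\[
d(y'_l,x'_l)\ne a_l=d(y'_l,x'_h)\qquad(l<h),
\]
and $y'_h\neq y'_l$ because $y'_h$ separates $X_h$ while $y'_l$ does not. All these vertices are thus distinct, and Lemma~\ref{lem:ramsey} extracts from the pairs $(x'_l,y'_l)$ an array over $\mathbb N$, whose positions are linked by the displayed relation. If the multichain defined by this array has unbounded primes, it is a witness. Otherwise the array is ascending or descending by Lemmas~\ref{lem:linked} and~\ref{lem:twoblocks}.
\end{proof}

From now on we assume the second alternative. The array obtained is a tower of height one over $\mathbb N$ or over the reverse order of $\mathbb N$. We distinguish two cases according to the profiles of the infinite towers in $R$.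

\subsection*{Case I: $R$ contains a tower over an infinite order with nonconstant profile}
By Lemma~\ref{lem:reduce} with $\eta=\gamma$ we may assume that the height is one and $\gamma(0)\ne\gamma(1)$. We look for constants as in Example~\ref{ex:threshold}. Every vertex outside the tower sees infinitely many blocks in the same way. If for no vertex this common view makes it a suitable single constant, we collect all vertices that behave like lower vertices of the tower, as $x_0$ did in the example, and use the fact that this set is not a module. Two preparations are needed: the set must be proper, and each vertex must be assigned a single view of the tower, in such a way that two vertices realize their views on infinitely many common blocks.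

For the first, add to the language symbols $v_s^j$ for $s\in\{0,1\}$ and $j\in\omega+1=\{0,1,2,\dots\}\cup\{\omega\}$, and add to $\mathcal T$ the sentences saying that they form an array over $\omega+1$ of the same type as our tower. A finite set of these sentences involves finitely many indices and holds in $R$, with the symbols interpreted in a finite part of the tower. By compactness there is a model $R^\star$ of $\mathcal T$ containing a tower $(B_j)_{j\le\omega}$ of height one with profile $\gamma$.

For the second, fix a nonprincipal ultrafilter $\mathcal U$ on $\omega=\{0,1,2,\dots\}$. Recall that $\mathcal U$ is a family of infinite subsets of $\omega$, closed under finite intersections and under supersets, which contains exactly one part of each partition of $\omega$ into finitely many parts; it contains all cofinite sets. A vertex $x$ of $R^\star$ lies in at most one block, so there is a unique function $\tau_x\colon\{0,1\}\to\Omega$ such that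
\[
J_x=\{j<\omega:\ x\notin B_j,\ d(x,v_0^j)=\tau_x(0),\ d(x,v_1^j)=\tau_x(1)\}\in\mathcal U .
\]

Suppose first that some $\tau_u$ is nonconstant and different from $\gamma$. The constant $u$ and the blocks $B_j$, $j\in J_u$, define a multichain with $\delta=\tau_u$, which is a witness by the last assertion of Lemma~\ref{lem:constant}.

Otherwise, as $\gamma$ is nonconstant, the vertex set of $R^\star$ is the disjoint union of
\[
E_1=\{x:\tau_x=\gamma\}\qquad\text{and}\qquad E_2=\{x:\tau_x\text{ is constant}\}.
\]
For $j<\omega$, a vertex of $B_j$ sees $v_s^{j'}$ in the color $\gamma(s)$ for all $j'>j$, so $B_j\subseteq E_1$. The vertex $v_q^\omega$ sees all lower vertices in the color $\gamma(q)^*$, so $B_\omega\subseteq E_2$; this is the purpose of the top block. Thus $E_1$ is a proper subset with at least two elements, and it is not a module of the prime structure $R^\star$. Let $u\in E_2$ separate $E_1$, say $\tau_u\equiv\varepsilon$, and choose $y\in E_1$ with $d(u,y)\ne\varepsilon$. The set $J_u\cap J_y$ belongs to $\mathcal U$, so it is infinite, and the constants $u,y$ with the blocks $B_j$, $j\in J_u\cap J_y$, define a multichain. A module of $W_n$ containing a block contains $y$, which sees the block in the two colors $\gamma(0)\ne\gamma(1)$; it then contains $u$, which sees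 the block in the color $\varepsilon$ and $y$ in another color. So (i) of Lemma~\ref{lem:constant} holds. Since $\delta\equiv\varepsilon$ is constant and $\gamma$ is not, (ii) and (iii) hold too, and the multichain is a witness with two constants and two positions.

\subsection*{Case II: every tower over an infinite order in $R$ has constant profile}
The array $(v_0^i,v_1^i)_{i\in\mathbb N}$ of Lemma~\ref{lem:first} is a tower for the order of $\mathbb N$ or for its reverse, with constant profile. So there is a color $p$ with $d(v_q^i,v_s^j)=p$ for all $i<j$ in $\mathbb N$ and $q,s\in\{0,1\}$. We follow the model case of Section~\ref{sec:model}.

\emph{Chains to a fixed vertex.} Let $u_0=v_0^0$. For $i\ge1$, the sentence $\sigma_t$ gives a chain with at most $t$ vertices from $\{v_0^i,v_1^i\}$ to $u_0$. Since the first two vertices of a chain may be interchanged, we can write it as $v_0^i,v_1^i,v_2^i,\dots,v_m^i=u_0$ with $m\ge2$. As the length is bounded, infinitely many $i$ have the same $m$, and Lemma~\ref{lem:ramsey} gives an infinite set $J$ of such indices on which loop labels, equalities and colors are homogeneous. By the definition of a chain,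
\begin{equation}\label{eq:sep}
v_s^i\ \text{ separates }\ \{v_q^i:q<s\}\qquad(2\le s\le m,\ i\in J).
\end{equation}

\emph{Equalities.} Different chains may share vertices, but only in a trivial way. Suppose that $v_s^i=v_q^j$ for some, hence for all, $i<j$ in $J$. Given $i<j$ in $J$, choose $h>j$ in $J$; then $v_s^i=v_q^h=v_s^j$. So $v_s^i$ is the same vertex $e$ for all $i\in J$. For $j\in J$ with $j>\min J$ we get $v_q^j=v_s^{\min J}=e=v_s^j$, so $q=s$ because the vertices of a chain are distinct. Thus each position is either \emph{fixed}, with the same vertex at all indices of $J$, or its vertices differ from all vertices of all chains with another index. Positions $0$ and $1$ are not fixed, and position $m$ is. Let $m'+1\ge2$ be the least fixed position and $u$ its vertex. Then $(v_0^i,\dots,v_{m'}^i)_{i\in J}$ is an array which does not contain $u$, the color $\delta(s)=d(u,v_s^i)=d(v_{m'+1}^i,v_s^i)$ does not depend on $i$, and $\delta$ is nonconstant on $\{0,\dots,m'\}$ by \eqref{eq:sep}.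

\emph{The highest tower.} Let $r\in\{1,\dots,m'\}$ be maximal such that the array of the blocks $B_i=\{v_0^i,\dots,v_r^i\}$, $i\in J$, is ascending or descending; the value $r=1$ qualifies. Condition (T1) holds since it concerns positions $0,1$ only, and (T2) holds by \eqref{eq:sep}. So the array is a tower for the order of $J$ or for its reverse, and by the hypothesis of Case II its profile is constant. Hence $d(v_q^i,v_s^j)$ is the same color for all $i<j$ in $J$ and all $q,s\le r$, and this color is $p$ by looking at $q=s=0$. The array is therefore a tower over $J$ with profile $\gamma\equiv p$. Whenever we apply Lemma~\ref{lem:constant} below, there is one constant, $\delta$ is nonconstant and $\gamma$ is constant, so its last assertion applies.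

\emph{If $r=m'$}, the tower reaches the fixed vertex. Lemma~\ref{lem:reduce} with $\eta=\delta$ gives linked positions $s,q$ with $\delta(s)\ne\delta(q)$. The constant $u$ and the pairs $(v_s^i,v_q^i)_{i\in J}$ define a witness by Lemma~\ref{lem:constant}.

\emph{If $r<m'$}, the next position is not fixed. Put $z_i=v_{r+1}^i$ and, for $s\le r$,
\[
\zeta(s)=d(z_i,v_s^i),\qquad
a(s)=d(z_i,v_s^j)\ \ (i<j),\qquad
b(s)=d(z_i,v_s^j)\ \ (i>j),
\]
and let $g=d(z_i,z_j)$ for $i<j$. The function $\zeta$ is nonconstant by \eqref{eq:sep}.

Suppose that $a$ is nonconstant. Choose $s,q$ by Lemma~\ref{lem:reduce} with $\eta=a$. The constant $z_{\min J}$ and the pairs $(v_s^j,v_q^j)$ with $j>\min J$ define a witness by Lemma~\ref{lem:constant}.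

Suppose that $b$ is nonconstant. Choose $s,q$ by Lemma~\ref{lem:reduce} with $\eta=b$. Consider the multichain with the array type of the pairs $(v_s^j,v_q^j)$ and one constant that has the loop label of the $z_i$ and sees the two positions in the colors $b(s)\neq b(q)$. Its structure $W_n$ embeds in $R$, on a vertex $z_h$ and $n$ pairs with indices $j<h$ in $J$. It is a witness by Lemma~\ref{lem:constant}.

Suppose finally that $a\equiv\alpha$ and $b\equiv\beta$ are constant. Choose $s,q$ by Lemma~\ref{lem:reduce} with $\eta=\zeta$. The array $(v_s^i,v_q^i,z_i)_{i\in J}$ satisfies the hypotheses of Lemma~\ref{lem:third}. If it has unbounded primes, it is a witness with three positions and no constant. We show that the other outcomes contradict the maximality of $r$. For $i<j$ and all $x,x'\le r$ the colors from block $i$ to block $j$ are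
\[
d(v_x^i,v_{x'}^j)=p,\qquad d(z_i,v_{x'}^j)=\alpha,\qquad d(v_x^i,z_j)=\beta^*,\qquad d(z_i,z_j)=g .
\]
If the array of triples is ascending, then $v_s^j$ does not separate $\{v_s^i,z_i\}$, so $\alpha=p$, and $z_j$ does not separate it either, so $\beta^*=g$. The display then shows that no vertex of $B_j\cup\{z_j\}$ separates $B_i\cup\{z_i\}$: the array with positions $0,\dots,r+1$ is ascending. If the array of triples is descending, then $v_s^i$ does not separate $\{v_s^j,z_j\}$, so $\beta^*=p$, and $z_i$ does not separate it either, so $\alpha=g$. Now no vertex of $B_i\cup\{z_i\}$ separates $B_j\cup\{z_j\}$: the array with positions $0,\dots,r+1$ is descending. Since $r+1\le m'$, both conclusions contradict the choice of $r$.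

A witness exists in all cases, and Proposition~\ref{prop:bounded} is proved. \qed

\section{Proofs of the theorems}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\mathcal C$ be hereditary with infinitely many primes. If $\mathcal C$ has unbounded chains, take $\mathcal D=\mathcal C_L\subseteq\mathcal C$ from Proposition~\ref{prop:chains}(i); it has infinitely many primes and is b.q.o.\ by parts (ii) and (iii). Otherwise take $\mathcal D=\mathcal A(\mathfrak m)\subseteq\mathcal C$ from Proposition~\ref{prop:bounded}; it has infinitely many primes and is b.q.o.\ by Lemma~\ref{lem:multibqo}. If $\mathcal C$ is minimal prime, the hereditary subclass $\mathcal D$ cannot be proper, so $\mathcal C=\mathcal D$ is b.q.o.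
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:structure}]
(a) Take $\mathcal D\subseteq\mathcal C$ as in Theorem~\ref{thm:main}; it is w.q.o. There is no strictly decreasing sequence $\mathcal D_0\supsetneq\mathcal D_1\supsetneq\cdots$ of hereditary subclasses of $\mathcal D$: choosing $A_i\in\mathcal D_i\setminus\mathcal D_{i+1}$, we would have $A_i\le A_j$ for some $i<j$, and then $A_j\in\mathcal D_j\subseteq\mathcal D_{i+1}$ would give $A_i\in\mathcal D_{i+1}$. So among the hereditary subclasses of $\mathcal D$ with infinitely many primes there is a minimal one, and it is a minimal prime class.

(b) If $\mathcal C$ is minimal prime with unbounded chains, Proposition~\ref{prop:chains}(i) and (ii) give a subclass $\mathcal C_L$ with infinitely many primes, and $\mathcal C=\mathcal C_L$ by minimality. The converse is Proposition~\ref{prop:chains}(iv).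

(c) If $\mathcal C$ is minimal prime with bounded chains, Proposition~\ref{prop:bounded} and minimality give $\mathcal C=\mathcal A(\mathfrak m)$ with at most two constants and at most three positions. There are finitely many such multichains up to isomorphism, and the labeled statement is Lemma~\ref{lem:multibqo}.

(d) The hereditary subclasses of $\mathcal C$ are the downward closed subsets of the set of isomorphism types of members of $\mathcal C$, which is b.q.o.\ by Theorem~\ref{thm:main}. Apply (B4).
\end{proof}

\begin{thebibliography}{9}

\bibitem{NW65}
Nash-Williams, Proc. Camb. Phil. Soc. 61 (1965), 697--720.

\bibitem{NW68}
Nash-Williams, Proc. Camb. Phil. Soc. 64 (1968), 273--290.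

\bibitem{OPZ}
Djamila Oudrar, Maurice Pouzet and Imed Zaguia, \emph{Minimal prime ages, words and permutation graphs}, arXiv:2206.01557 (2022).

\end{thebibliography}
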